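# Heat flow and horizontal total variation on Carnot groups

## 1. Heat flow on the line and in the Heisenberg group

Start on the real line with $u=1_{(0,1)}$. Its distributional derivative is $\delta_0-\delta_1$, so its total variation is $|Du|(\mathbb R)=2$. Let $g_t(s)=(4\pi t)^{-1/2}e^{-s^2/4t}$ and $T_tu=u*g_t$. Then $T_tu(x)=\int_{x-1}^{x}g_t(s)\,ds$, so
$$(T_tu)'(x)=g_t(x)-g_t(x-1),$$
which is positive for $x<\frac12$ and negative for $x>\frac12$. Since $T_tu$ vanishes at $\pm\infty$,
$$\int_{\mathbb R}|(T_tu)'|\,dx=2\,T_tu(\tfrac12)=2\int_{-1/2}^{1/2}g_t(s)\,ds\ \longrightarrow\ 2=|Du|(\mathbb R)\qquad(t\to0^+).$$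
The integral never exceeds $2$, and it tends to exactly $2$.

This is no accident of the example. In $\mathbb R^n$ the derivatives $\partial_j$ commute with the heat semigroup, so $\nabla T_tu=(Du)*g_t$, whose $L^1$ norm is at most $|Du|(\mathbb R^n)$. The reverse inequality in the limit is soft: test $\nabla T_tu$ against a fixed field $\varphi$ and let $t\to0$. The statement that $\lim_{t\to0^+}\int|\nabla T_tu|\,dx$ exists, is finite exactly when $u\in BV$, and then equals $|Du|$ is due to De Giorgi in $\mathbb R^n$; it also holds on Riemannian manifolds with Ricci curvature bounded from below.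

Now change the group. The Heisenberg group is $\mathbb R^3$ with the product
$$x\cdot y=\big(x_1+y_1,\ x_2+y_2,\ x_3+y_3+\tfrac12(x_1y_2-x_2y_1)\big).$$
Differentiating $x\cdot y$ in $y$ at $y=0$ gives the left-invariant fields
$$X_1=\partial_1-\tfrac12x_2\partial_3,\qquad X_2=\partial_2+\tfrac12x_1\partial_3,\qquad Z:=[X_1,X_2]=\partial_3 .$$
Let $\Delta_H=X_1^2+X_2^2$ and let $T_t=e^{t\Delta_H}$ be convolution with its heat kernel $h_t$. Does $X_2$ commute with $T_t$? Test on $u=x_1x_3$. It is not integrable, but $h_t$ is a Schwartz function (recalled in Section 2), so $u*h_t$ makes sense. For a polynomial $u$, the function $u(xw^{-1})$ is a polynomial in $x$ whose degree, counting $x_3$ twice, is at most that of $u$. So $T_t$ acts on a finite-dimensional space of polynomials; there $\partial_tT_tu=\Delta_HT_tu$ and $T_tu\to u$ as $t\to0$, hence $T_tu=\sum_k\frac{t^k}{k!}\Delta_H^ku$. By hand,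
$$X_1u=x_3-\tfrac12x_1x_2,\quad X_1^2u=-x_2,\quad X_2u=\tfrac12x_1^2,\quad X_2^2u=0,$$
so $\Delta_Hu=-x_2$ and $\Delta_Hx_2=0$. Therefore $T_tu=x_1x_3-tx_2$ and
$$X_2T_tu=\tfrac12x_1^2-t,\qquad T_t(X_2u)=T_t(\tfrac12x_1^2)=\tfrac12x_1^2+t,\qquad X_2T_tu-T_tX_2u=-2t .$$
They do not commute. The algebra behind the number is $[\Delta_H,X_2]=X_1Z+ZX_1=2ZX_1$: the error is $-t\cdot2ZX_1u$. Heuristically, at the spatial scale $r=\sqrt t$ the factor $X_1$ costs $r^{-1}$, and the error has the size of $r\,Zu$. A function of horizontal bounded variation controls $X_1u$ and $X_2u$, but nothing so far controls $Zu$.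

So the two-line proof of the upper bound is lost, and a question appears. *On a Carnot group, for $u\in L^1$ of bounded horizontal variation $|D_Hu|$, does $\int|\nabla_HT_tu|\,dx$ still converge to $|D_Hu|$ as $t\to0^+$?* Bramanti, Miranda and Pallara proved that the $\liminf$ and the $\limsup$ are both comparable to $|D_Hu|$, up to multiplicative constants that depend only on the group. Whether equality holds was raised as a problem in Niko Marola, Michele Miranda Jr., and Nageswari Shanmugalingam, "Characterizations of sets of finite perimeter using heat kernels in metric spaces", arXiv:1405.0186 (2014). We shall prove that the limit exists and equals $|D_Hu|$, on every Carnot group.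

## 2. Carnot groups, horizontal variation, and the theorems

**Definition (Carnot group).** A Carnot group $\mathbb G$ of step $\kappa$ is a simply connected Lie group whose Lie algebra splits as $\mathfrak g=V_1\oplus\dots\oplus V_\kappa$ with $[V_1,V_i]=V_{i+1}$ for $i<\kappa$ and $[V_1,V_\kappa]=0$. We fix a basis $X_1,\dots,X_m$ of $V_1$, complete it to a basis of $\mathfrak g$ adapted to the layers, and identify $\mathbb G$ with $\mathbb R^n$ by exponential coordinates.

Lebesgue measure is invariant under left and right translations. For $a\in\mathbb R^m$ put $X_a=\sum_ja_jX_j$. An element $U\in\mathfrak g$ acts as the left-invariant field $(Uf)(x)=\frac{d}{ds}f(x\exp(sU))|_{s=0}$; it is divergence free. The dilation $\delta_r$ is the group automorphism with $\delta_r\exp\zeta=\exp(r^l\zeta)$ for $\zeta\in V_l$. It multiplies volume by $r^Q$, where $Q=\sum_ll\dim V_l$, and $X_j(f\circ\delta_r)=r(X_jf)\circ\delta_r$. Put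
$$\mathbb G_2=\exp(V_2\oplus\dots\oplus V_\kappa).$$
The Baker–Campbell–Hausdorff formula (BCH) says $\exp U\exp V=\exp(U+V+\frac12[U,V]+\dots)$; in particular the first-layer coordinates of a product add up, and $\mathbb G_2$ is a subgroup. For the Heisenberg group: $V_1=\mathrm{span}(X_1,X_2)$, $V_2=\mathrm{span}(Z)$, $\delta_r(x)=(rx_1,rx_2,r^2x_3)$, $Q=4$, and $\mathbb G_2$ is the $x_3$-axis.

**Definition (distance).** A horizontal curve with controls $a(s)\in\mathbb R^m$ satisfies $\dot\gamma(s)=X_{a(s)}(\gamma(s))$ and has length $\int|a|\,ds$. The Carnot–Carathéodory distance $d$ is the infimum of lengths of horizontal curves joining two points.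

It is left invariant, 1-homogeneous, induces the Euclidean topology, and its closed balls are compact. Write $|p|=d(0,p)$, so $|\delta_rp|=r|p|$ and $|p^{-1}|=|p|$; let $B(x,R)$ be the open balls and $B_R=B(0,R)$. Then
$$B(x,R)\,p\subset B(x,R+|p|),\qquad|B(x,R)|=R^Q|B_1| .$$
If $w'\in\mathbb R^m$ denotes the first-layer coordinates of $w$, then $|w'|\le|w|$, because along a horizontal curve $\dot\gamma'=a$. Also $|\exp X_a|\le|a|$. In the Heisenberg group $|(0,0,s)|=|s|^{1/2}|(0,0,1)|$: moving by $s$ along the third axis costs $|s|^{1/2}$. Finally fix a Euclidean norm $\|\cdot\|$ on $\mathfrak g$, scaled so that $\|\zeta\|\le1$ implies $|\exp\zeta|\le1$.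

**Definition (horizontal variation).** For $u\in L^1(\mathbb G)$,
$$|D_Hu|(\mathbb G)=\sup\Big\{\int u\,\mathrm{div}_H\varphi\,dx:\ \varphi\in C_c^1(\mathbb G;\mathbb R^m),\ |\varphi|\le1\Big\},\qquad\mathrm{div}_H\varphi=\sum_jX_j\varphi_j,$$
and $u\in BV_H(\mathbb G)$ if this is finite.

For locally integrable $w$ and $U\in\mathfrak g$ the distribution $Uw$ is $\langle Uw,\varphi\rangle=-\int w\,U\varphi$. If $X_1w,\dots,X_mw$ are finite measures on an open set, put $Dw=(X_1w,\dots,X_mw)$ and let $|Dw|$ be its total variation measure. By Riesz' theorem, $u\in BV_H$ exactly when $Du$ is a finite measure on $\mathbb G$, and then $|Du|(\mathbb G)=|D_Hu|(\mathbb G)$. Write $Du=\nu|Du|$ with $|\nu|=1$.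

*Example.* In the Heisenberg group let $u=1_E$ with $E=(0,1)^3$. The Euclidean field $\varphi_1X_1+\varphi_2X_2$ has divergence $\mathrm{div}_H\varphi$, so by the divergence theorem $\int_E\mathrm{div}_H\varphi$ is the integral over $\partial E$ of $\varphi_1\langle X_1,n\rangle+\varphi_2\langle X_2,n\rangle$, with $n$ the outer unit normal. Taking the supremum gives the integral over $\partial E$ of the length of $(\langle X_1,n\rangle,\langle X_2,n\rangle)$. The four faces with normal $\pm e_1,\pm e_2$ contribute $1$ each, and the two faces with normal $\pm e_3$ contribute $\int_{(0,1)^2}\frac12\sqrt{x_1^2+x_2^2}$ each. Hence $|D_Hu|=4+\int_{(0,1)^2}\sqrt{x_1^2+x_2^2}=4+\frac13(\sqrt2+\ln(1+\sqrt2))$. The measure $Du$ is carried by $\partial E$.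

Further notation: $R_pu(x)=u(xp)$, so $R_{pq}=R_pR_q$ and $R_p$ is an isometry of $L^1(\mathbb G)$. Convolution is
$$(f*g)(x)=\int f(y)g(y^{-1}x)\,dy=\int f(xz^{-1})g(z)\,dz,\qquad\rho_r=r^{-Q}\rho\circ\delta_{1/r}.$$
The facts on the heat kernel that we use are these: $T_tu=u*h_t$ with $h_t=(h_1)_{\sqrt t}$, where $h_1\ge0$ is a Schwartz function with $\int h_1=1$, and $\partial_th_t=\Delta_Hh_t$ (Folland, Ark. Mat. 13 (1975); Folland–Stein, *Hardy spaces on homogeneous groups*, Ch. 1; Varopoulos–Saloff-Coste–Coulhon, Ch. IV).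

**Main Theorem.** For every Carnot group $\mathbb G$ and every $u\in L^1(\mathbb G)$,
$$\lim_{t\to0^+}\int_{\mathbb G}|\nabla_HT_tu|\,dx=|D_Hu|(\mathbb G)\in[0,\infty].$$
So for $u\in BV_H$ the limit exists and equals $|D_Hu|(\mathbb G)$, and for $u\in L^1\setminus BV_H$ it is $+\infty$.

**Theorem A.** If $u\in BV_H(\mathbb G)$ and $p\in\mathbb G_2$, then $r^{-1}\|R_{\delta_rp}u-u\|_{L^1(\mathbb G)}\to0$ as $r\to0^+$.

**Theorem B.** If $u\in BV_H(\mathbb G)$ and $\rho$ is Schwartz (or $C_c^1$), then $\|X_j(u*\rho_r)-(X_ju)*\rho_r\|_{L^1}\to0$ as $r\to0^+$, for $j=1,\dots,m$.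

The logic is: Theorem A implies Theorem B, which implies the Main Theorem. We first prove these implications, in Section 4, because they show why Theorem A is the heart of the matter. A fourth statement, Theorem C, collects complements and is stated and proved in Section 9.

## 3. Difference quotients along right translations

Everything rests on the following mean value inequality.

**Lemma 1.** (a) Let $R'>R+|p|$, $w\in L^1_{loc}(B(x_0,R'))$ and $|Dw|(B(x_0,R'))<\infty$. Then
$$\|R_pw-w\|_{L^1(B(x_0,R))}\le|p|\,|Dw|(B(x_0,R')).$$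
(b) Let $Z\in\mathfrak g$ with $|\exp(sZ)|\le\ell$ for $s\in[0,1]$, let $R'>R+\ell$, $w\in L^1_{loc}(B(x_0,R'))$, and let $Zw$ be a finite signed measure on $B(x_0,R')$. Then
$$\|R_{\exp Z}w-w\|_{L^1(B(x_0,R))}\le|Zw|(B(x_0,R')).$$

Letting $R\to\infty$ we get the global versions
$$\|R_pu-u\|_1\le|p|\,|Du|(\mathbb G)\ (u\in BV_H),\qquad\|R_{\exp Z}u-u\|_1\le|Zu|(\mathbb G)\ (u\in L^1,\ Zu\text{ a finite measure}).\tag{1}$$

*Proof.* **Step 1: smoothing from the left.** The purpose is to replace $w$ by smooth functions without increasing the variation; left-invariant fields commute with left translations, so we average over left translations. Let $R''<R'''<R'$ and $\tilde w=w\,1_{B(x_0,R''')}$, an integrable function on $\mathbb G$. Let $\theta_\varepsilon\ge0$ be smooth, supported in $B_\varepsilon$, with $\int\theta_\varepsilon=1$, and put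
$$w_\varepsilon(x)=\int\theta_\varepsilon(y)\,\tilde w(y^{-1}x)\,dy=\int\theta_\varepsilon(xz^{-1})\,\tilde w(z)\,dz .$$
By the second formula $w_\varepsilon$ is smooth, and by continuity of left translations in $L^1$, $w_\varepsilon\to\tilde w$ in $L^1(\mathbb G)$. Now $d(x,y^{-1}x)=|x^{-1}y^{-1}x|\to0$ as $y\to0$, uniformly for $x$ in the compact set $\overline{B(x_0,R'')}$. So for $\varepsilon$ small and $y\in\operatorname{supp}\theta_\varepsilon$ we have $y^{-1}\overline{B(x_0,R'')}\subset B(x_0,R''')$. For $\varphi\in C_c^\infty(B(x_0,R''))$ substitute $x=yz$ and use the left invariance of $Z$: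
$$-\int w_\varepsilon\,Z\varphi=-\int\theta_\varepsilon(y)\int w(z)\,Z[\varphi(y\,\cdot)](z)\,dz\,dy=\int\theta_\varepsilon(y)\int\varphi(yz)\,d(Zw)(z)\,dy .$$
Here $\varphi(y\,\cdot)$ is supported in $y^{-1}\operatorname{supp}\varphi\subset B(x_0,R''')$, where $\tilde w=w$. The right side is at most $\sup|\varphi|\cdot|Zw|(B(x_0,R'))$, hence
$$\int_{B(x_0,R'')}|Zw_\varepsilon|\le|Zw|(B(x_0,R')),\qquad\int_{B(x_0,R'')}|\nabla_Hw_\varepsilon|\le|Dw|(B(x_0,R')),$$
the second by the same computation with vector-valued $\varphi$.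

**Step 2: integration along curves.** This step proves the inequalities for $w_\varepsilon$ and passes to the limit. For (a), take $\ell>|p|$ and $R''$ with $R+\ell<R''<R'$, and a horizontal curve $\gamma:[0,1]\to\mathbb G$ from $0$ to $p$ with controls $a$ and $\int_0^1|a|\,ds\le\ell$. Then $|\gamma(s)|\le\ell$ and
$$w_\varepsilon(xp)-w_\varepsilon(x)=\int_0^1\langle\nabla_Hw_\varepsilon(x\gamma(s)),a(s)\rangle\,ds .$$
Integrate absolute values over $x\in B(x_0,R)$. Since the measure is right invariant and $B(x_0,R)\gamma(s)\subset B(x_0,R'')$, the result is at most $\ell\,|Dw|(B(x_0,R'))$. Let $\varepsilon\to0$, noting that $\tilde w=w$ on $B(x_0,R'')$, and then $\ell\to|p|$.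

For (b), take $R+\ell<R''<R'$ and use $w_\varepsilon(x\exp Z)-w_\varepsilon(x)=\int_0^1(Zw_\varepsilon)(x\exp(sZ))\,ds$ with $B(x_0,R)\exp(sZ)\subset B(x_0,R'')$. The $L^1(B(x_0,R))$ norm is at most $\int_{B(x_0,R'')}|Zw_\varepsilon|\le|Zw|(B(x_0,R'))$. Let $\varepsilon\to0$. $\square$

## 4. The commutator as a vertical difference quotient

In this section $\rho$ is Schwartz or $C_c^1$. The case of interest is $\rho=h_1$, $r=\sqrt t$, for which $u*\rho_r=T_tu$.

### Theorem A implies Theorem B

**Step 1: write both terms as convolutions of $u$.** The aim is to see the commutator as a single convolution. Besides $X_j$ consider the right-invariant field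
$$X_j^R\rho(z)=\tfrac{d}{d\tau}\rho(\exp(\tau X_j)z)\big|_{\tau=0}.$$
Since $X_j$ is left invariant and $X_j\rho_r$ is bounded, differentiation under the integral gives
$$X_j(u*\rho_r)=u*(X_j\rho_r).\tag{2}$$
For the other term fix $x$ and put $\psi(y)=\rho_r(y^{-1}x)$. Then
$$X_j\psi(y)=\tfrac{d}{d\tau}\rho_r(\exp(-\tau X_j)y^{-1}x)\big|_{\tau=0}=-(X_j^R\rho_r)(y^{-1}x),$$
and $\psi$, $X_j\psi$ are bounded. We claim $\int\psi\,d(X_ju)=-\int u\,X_j\psi$. For $C_c^\infty$ functions this is the definition of $X_ju$; for $C_c^1$ functions it follows by Euclidean mollification. For our $\psi$, take $\chi\in C_c^\infty$ with $\chi=1$ near $0$ and apply the $C_c^1$ case to $\psi\,\chi(\delta_{1/N}\,\cdot)$. Since $X_j[\chi(\delta_{1/N}\cdot)]=O(1/N)$, $u\in L^1$ and $X_ju$ is finite, dominated convergence as $N\to\infty$ proves the claim. Thus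
$$\big((X_ju)*\rho_r\big)(x)=\int\rho_r(y^{-1}x)\,d(X_ju)(y)=\int u(y)\,(X_j^R\rho_r)(y^{-1}x)\,dy=(u*X_j^R\rho_r)(x).$$
Both fields are homogeneous: $X_j\rho_r=r^{-1}(X_j\rho)_r$ and $X_j^R\rho_r=r^{-1}(X_j^R\rho)_r$. With $K=(X_j-X_j^R)\rho$ we obtain
$$\big(X_j(u*\rho_r)-(X_ju)*\rho_r\big)(x)=r^{-1}(u*K_r)(x)=r^{-1}\int u(x\,\delta_rw^{-1})\,K(w)\,dw .\tag{3}$$
The fields have polynomial coefficients and $|w|$ grows at most polynomially, so $\int(1+|w|)|K(w)|\,dw<\infty$.

**Step 2: the kernel has no horizontal part.** This step shows that $K$ integrates to zero over each vertical fiber. Write $w=(w',w'')$ with $w'\in\mathbb R^m$. By BCH, in exponential coordinates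
$$X_j=\partial_{w_j}+\sum_{l>m}q_{jl}(w)\,\partial_{w_l},\qquad X_j^R=\partial_{w_j}+\sum_{l>m}\tilde q_{jl}(w)\,\partial_{w_l},$$
where $q_{jl},\tilde q_{jl}$ are polynomials, homogeneous of degree one less than the weight of $w_l$; hence they do not depend on $w_l$. So $K=\sum_{l>m}\partial_{w_l}\big((q_{jl}-\tilde q_{jl})\rho\big)$ and
$$k(w'):=\int K(w',w'')\,dw''=0\quad\text{for every }w'.\tag{4}$$
In the Heisenberg group $X_1^R=\partial_1+\frac12x_2\partial_3$, so for $j=1$ simply $K=-x_2\partial_3\rho$.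

*Where the direct estimate stops.* By (4), $\int K=0$, so we may subtract $u(x)$ inside (3). With (1) this gives
$$\|r^{-1}u*K_r\|_1\le\int|K(w)|\,r^{-1}\|R_{\delta_rw^{-1}}u-u\|_1\,dw\le|Du|(\mathbb G)\int|w||K(w)|\,dw .\tag{5}$$
This is $O(1)$, not $o(1)$. It bounds $\limsup_{t\to0}\int|\nabla_HT_tu|$ by a multiple of $|D_Hu|$ and gives no sharp constant. The estimate treats all displacements $w$ alike, while (4) says that the horizontal part of the displacement should not count at all.

**Step 3: keep only the vertical part of the displacement.** Here we compare $u(x\,\delta_rw^{-1})$ with its value at the purely horizontal displacement, and Theorem A enters. Write $w^{-1}=\exp(-X_{w'})\,p(w)$. By BCH, $p(w)=\exp(X_{w'})w^{-1}\in\mathbb G_2$, and $|p(w)|\le|w'|+|w|\le2|w|$. Since $\delta_rw^{-1}=\exp(-rX_{w'})\,\delta_rp(w)$ and right translations are isometries,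
$$\big\|R_{\delta_rw^{-1}}u-R_{\exp(-rX_{w'})}u\big\|_1=\|R_{\delta_rp(w)}u-u\|_1 .$$
So replacing $u(x\,\delta_rw^{-1})$ by $u(x\exp(-rX_{w'}))$ in (3) changes the right side, in $L^1(dx)$, by at most
$$\int|K(w)|\,r^{-1}\|R_{\delta_rp(w)}u-u\|_1\,dw .$$
By Theorem A the integrand tends to $0$ for each $w$, and by (1) it is at most $2|w||K(w)||Du|(\mathbb G)$. By dominated convergence the integral tends to $0$.

**Step 4: the horizontal remainder vanishes.** This step disposes of what is left in (3), namely $r^{-1}\int u(x\exp(-rX_{w'}))K(w)\,dw$. Since $\iint|u(x\exp(-rX_{w'}))||K(w)|\,dw\,dx=\|u\|_1\|K\|_1<\infty$, Fubini's theorem applies for a.e. $x$ and turns it into $r^{-1}\int u(x\exp(-rX_{w'}))\,k(w')\,dw'=0$ by (4). This proves Theorem B, given Theorem A. $\square$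

### Theorem B implies the Main Theorem

Let $\rho\ge0$ with $\int\rho=1$.

**Step 1: lower bound, for all $u\in L^1$.** This is the soft half. We have $\|u*\rho_r-u\|_1\le\int\rho(w)\|R_{\delta_rw^{-1}}u-u\|_1\,dw\to0$, by continuity of right translations in $L^1$ and dominated convergence. Let $\varphi\in C_c^1(\mathbb G;\mathbb R^m)$, $|\varphi|\le1$. By (2) and since the $X_j$ are divergence free,
$$\int u\,\mathrm{div}_H\varphi=\lim_{r\to0}\int(u*\rho_r)\,\mathrm{div}_H\varphi=-\lim_{r\to0}\int\langle\nabla_H(u*\rho_r),\varphi\rangle\le\liminf_{r\to0}\int|\nabla_H(u*\rho_r)|.$$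
Taking the supremum over $\varphi$,
$$\liminf_{r\to0}\int|\nabla_H(u*\rho_r)|\,dx\ge|D_Hu|(\mathbb G),\tag{6}$$
and the right side is $+\infty$ if $u\notin BV_H$.

**Step 2: upper bound, for $u\in BV_H$.** This is where the commutator must be negligible. By Theorem B, $\nabla_H(u*\rho_r)=(Du)*\rho_r+o(1)$ in $L^1$. As $\rho\ge0$ and $\int\rho=1$,
$$\int|\nabla_H(u*\rho_r)|\,dx\le\iint\rho_r(y^{-1}x)\,d|Du|(y)\,dx+o(1)=|D_Hu|(\mathbb G)+o(1).\tag{7}$$
With (6) the limit exists and equals $|D_Hu|(\mathbb G)$. For $\rho=h_1$, $r=\sqrt t$ this is the Main Theorem. $\square$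

It remains to prove Theorem A.

## 5. Vertical increments: smooth functions, a series of bumps, blow-ups

By (1), $r^{-1}\|R_{\delta_rp}u-u\|_1\le|p||Du|(\mathbb G)$. Theorem A asks for an improvement from $O(1)$ to $o(1)$ when $p$ is vertical.

**Smooth functions.** If $u\in C_c^\infty$ and $\zeta\in V_l$ with $l\ge2$, then (1) applied to $r^l\zeta$ gives
$$r^{-1}\|R_{\delta_r\exp\zeta}u-u\|_1\le r^{l-1}\|\zeta u\|_1\to0 .$$
It is tempting to conclude by density, because the quantities $r^{-1}\|R_{\delta_rp}u-u\|_1$ are bounded by $|p||Du|(\mathbb G)$ uniformly in $r$. But $C_c^\infty$ is not dense in $BV_H$ for the norm $\|u\|_1+|Du|(\mathbb G)$: limits in this norm have $Du$ absolutely continuous, whereas for the cube of Section 2 the nonzero measure $Du$ is carried by a null set. Density stops exactly at the singular part of $Du$.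

**A series of bumps.** Nor can we hope that $Zu$ is a measure. In the Heisenberg group take $0\ne\psi\in C_c^\infty(B_1)$, $p_k=(3k,0,0)$ and
$$u=\sum_{k\ge1}u_k,\qquad u_k(x)=4^k\,\psi\big(\delta_{2^k}(p_k^{-1}x)\big).$$
Since $d(p_k,p_j)\ge3|k-j|$, the supports are disjoint. With $Q=4$,
$$\|u_k\|_1=4^{-k}\|\psi\|_1,\qquad\|\nabla_Hu_k\|_1=2^{-k}\|\nabla_H\psi\|_1,\qquad\|Zu_k\|_1=\|Z\psi\|_1>0 .$$
So $u\in BV_H$, but $Zu$ is not a finite measure. Theorem A still holds for this $u$ and $p=\exp Z$: the $k$-th term contributes at most $\min\big(r\|Z\psi\|_1,\ |\exp Z|\,2^{-k}\|\nabla_H\psi\|_1\big)$, and the sum over $k$ tends to $0$ with $r$.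

**Blow-ups.** For general $u$ the sensible approach is to zoom in. At small scales the direction $\nu$ is nearly constant in an averaged sense, so a rescaled and normalized copy $w$ of $u$ should, by compactness, be close to a function with *constant horizontal normal* $e\in S^{m-1}$:
$$X_ew\ge0,\qquad X_aw=0\quad\text{for all }a\perp e .\tag{8}$$
If (8) forced $w$ to be invariant under $R_{\exp Z}$ for vertical $Z$, we would be done. Does it?

On the whole Heisenberg group it does. Let $X_2w=0$ and $X_1w\ge0$. As $w$ is invariant under the flow of $X_2$, conjugating $X_1$ by $\exp(sX_2)$ gives another direction in which $w$ is nondecreasing: $e^{s\,\mathrm{ad}X_2}X_1=X_1-sZ$ (the computation is done in general in Section 6). So for every $\varphi\ge0$ in $C_c^\infty$ and all $s\in\mathbb R$ we have $\langle X_1w,\varphi\rangle-s\langle Zw,\varphi\rangle\ge0$, and therefore $Zw=0$.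

In step three this breaks down. The Engel group is $\mathbb R^4$ with
$$x\cdot y=\big(x_1+y_1,\ x_2+y_2,\ x_3+y_3+x_1y_2,\ x_4+y_4+x_1y_3+\tfrac12x_1^2y_2\big),$$
the semidirect product in which $x_1\in\mathbb R$ acts on $\mathbb R^3$ by $e^{x_1N}$, with $N$ the shift $e_2\mapsto e_3\mapsto e_4\mapsto0$. (These are not exponential coordinates, but the example does not need them.) Its left-invariant fields are
$$X_1=\partial_1,\quad X_2=\partial_2+x_1\partial_3+\tfrac12x_1^2\partial_4,\quad X_3=[X_1,X_2]=\partial_3+x_1\partial_4,\quad X_4=[X_1,X_3]=\partial_4,$$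
and $[X_2,X_3]=0$. Take $w=x_2+x_3+x_4$. Then
$$X_1w=0,\qquad X_2w=1+x_1+\tfrac12x_1^2>0,\qquad X_3w=1+x_1 .$$
So (8) holds on the whole group with $e=(0,1)$, and yet $w$ is not invariant along $X_3\in V_2$. The reason is visible: now $e^{s\,\mathrm{ad}X_1}X_2=X_2+sX_3+\frac12s^2X_4$, and a quadratic polynomial in $s$ can be nonnegative for all $s$ with a nonzero linear coefficient. On a bounded ball, which is all that compactness gives, even the Heisenberg argument fails, because $s$ is restricted. Indeed, for $C$ large, $w=Cx_1+x_3-\frac12x_1x_2$ satisfies $X_2w=0$, $X_1w=C-x_2\ge0$ on the ball, and $Zw=1$.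

**Two scales.** Look again at the Engel example. Moving by $\delta_\tau\exp X_3=\exp(\tau^2X_3)$ changes $w$ by $\tau^2(1+x_1)$. So
$$\tau^{-1}\big|w(x\,\delta_\tau\exp X_3)-w(x)\big|=\tau|1+x_1|,$$
which is small when $\tau$ is small, although $w$ is not invariant. This is the way past the obstruction. We do not ask that $Zw=0$. We ask only that (8) on a ball makes $Zw$ a *measure with a bound*. If $Z\in V_{i+1}$, then Lemma 1(b) at the finer scale $\tau$ gives $\tau^{-1}\cdot\tau^{i+1}|Zw|=\tau^i|Zw|$, which has a positive power of $\tau$. So we compare $u$ with constant-normal functions at a scale $\varrho$, but take differences at the smaller scale $r=\tau\varrho$; we let $r\to0$ with $\tau$ fixed, and $\tau\to0$ only at the end. The bound on $Zw$ comes from extracting the linear coefficient of the polynomial in $s$, which is possible using only finitely many small values of $s$.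

## 6. Functions with constant horizontal normal on a ball

That functions with constant horizontal normal are monotone along suitable $\mathrm{Ad}$-conjugates of that normal goes back to Ambrosio–Kleiner–Le Donne. The next lemma turns this into a bound. It is set up for an induction on the layers: to reach $V_{i+1}$ we suppose exact invariance along $V_2,\dots,V_i$.

**Lemma 2.** Let $1\le i<\kappa$ and $Z\in V_{i+1}$. There is $C_1=C_1(Z)$ such that the following holds for all $e\in S^{m-1}$ and $w\in L^1(B_6)$. If, as distributions on $B_6$,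
$$X_ew\ge0,\qquad X_aw=0\ (a\perp e),\qquad\zeta w=0\ (\zeta\in V_l,\ 2\le l\le i),\tag{9}$$
then $Zw$ is a signed Radon measure on $B_5$ and $|Zw|(B_4)\le C_1\int_{B_5}|w|$.

*Proof.* **Step 1: write $Zw$ as one bracket with $X_e$.** We find $Y\in V_i$ with $\|Y\|\le c_0(Z)$, uniformly in $e$, such that
$$Yw=0,\qquad Zw=[Y,X_e]w\quad\text{on }B_6 .$$
First, if $U_1w=U_2w=0$, then $[U_1,U_2]w=0$, because $\langle[U_1,U_2]w,\varphi\rangle=-\int w\,U_1(U_2\varphi)+\int w\,U_2(U_1\varphi)=0$. As $V_{i+1}=[V_i,V_1]$, write $Z=\sum_j[Y_j,X_j]$ with fixed $Y_j\in V_i$. Split $X_j=e_jX_e+X_{b_j}$ with $b_j\perp e$.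

If $i\ge2$, then $Y_jw=0$ and $X_{b_j}w=0$ by (9), so $[Y_j,X_{b_j}]w=0$ and $Zw=\sum_je_j[Y_j,X_e]w$. Take $Y=\sum_je_jY_j$.

If $i=1$, write $Y_j=\lambda_jX_e+X_{c_j}$ with $c_j\perp e$. Expanding,
$$[Y_j,X_j]=\lambda_j[X_e,X_{b_j}]+e_j[X_{c_j},X_e]+[X_{c_j},X_{b_j}]=[e_jX_{c_j}-\lambda_jX_{b_j},X_e]+[X_{c_j},X_{b_j}],$$
and the last bracket annihilates $w$. Take $Y=\sum_j(e_jX_{c_j}-\lambda_jX_{b_j})$; it is $X_a$ for some $a\perp e$, so $Yw=0$.

**Step 2: $w$ is invariant under the flow of $Y$.** This will allow us to conjugate. Let $s_0=1/(1+c_0)$, so that $\|sY\|\le1$ and $|\exp(sY)|\le1$ for $|s|\le s_0$. For $\varphi\in C_c^\infty(B_5)$ put $\varphi_s(x)=\varphi(x\exp(-sY))$; its support lies in $(\operatorname{supp}\varphi)\exp(sY)\subset B_6$. Since $\frac{d}{ds}\varphi_s=-Y\varphi_s$, we get $\frac{d}{ds}\int w\,\varphi_s=-\int w\,Y\varphi_s=0$. So $\int w(x\exp(sY))\varphi(x)\,dx=\int w\,\varphi_s=\int w\,\varphi$, that is,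
$$w(x\exp(sY))=w(x)\quad\text{for a.e. }x\in B_5,\text{ for each }|s|\le s_0 .\tag{10}$$

**Step 3: more monotone directions.** We show that $w$ is nondecreasing along $e^{s\,\mathrm{ad}Y}X_e$ for $|s|\le s_0$, with a bound. Let $0\le\varphi\in C_c^\infty(B_5)$ and $q=\exp(-sY)$. From $x\exp(\tau X_e)q=xq\cdot q^{-1}\exp(\tau X_e)q$ and $\mathrm{Ad}_{q^{-1}}=e^{s\,\mathrm{ad}Y}$ we get
$$X_e\varphi_s(x)=\big((e^{s\,\mathrm{ad}Y}X_e)\varphi\big)(x\exp(-sY)).$$
Since $X_ew\ge0$ and $\varphi_s\ge0$, and then by (10),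
$$0\le\langle X_ew,\varphi_s\rangle=-\int w(x\exp(sY))\,\big((e^{s\,\mathrm{ad}Y}X_e)\varphi\big)(x)\,dx=-\int w\,(e^{s\,\mathrm{ad}Y}X_e)\varphi .$$
So $\mu_s:=(e^{s\,\mathrm{ad}Y}X_e)w$ is a nonnegative distribution, hence a nonnegative Radon measure on $B_5$. Fix $\chi\in C_c^\infty(B_5)$ with $0\le\chi\le1$ and $\chi=1$ on $B_4$. Then
$$\mu_s(B_4)\le\langle\mu_s,\chi\rangle=-\int w\,(e^{s\,\mathrm{ad}Y}X_e)\chi\le C\int_{B_5}|w|,$$
with $C$ independent of $e,w,s$, because the vectors $e^{s\,\mathrm{ad}Y}X_e$ stay in a bounded subset of $\mathfrak g$ determined by $c_0$.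

**Step 4: extract the linear coefficient.** This step recovers $[Y,X_e]w$ from finitely many $\mu_s$. Since $\mathrm{ad}_Y^kX_e\in V_{ki+1}$ vanishes for $k>\kappa$,
$$e^{s\,\mathrm{ad}Y}X_e=\sum_{k=0}^\kappa\frac{s^k}{k!}\,\mathrm{ad}_Y^kX_e .$$
Fix distinct $s'_0,\dots,s'_\kappa\in[-s_0,s_0]$. By the Vandermonde determinant there are $c'_0,\dots,c'_\kappa$ with $\sum_lc'_l(s'_l)^k=\delta_{k1}$ for $0\le k\le\kappa$; they depend only on $s_0$ and $\kappa$, hence only on $Z$. Then $Zw=[Y,X_e]w=\sum_lc'_l\,\mu_{s'_l}$ on $B_5$, a signed Radon measure, and $|Zw|(B_4)\le\sum_l|c'_l|\,C\int_{B_5}|w|$. $\square$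

In the Engel example, with $Y=X_1$, one finds $\mu_s=1+(x_1+s)+\frac12(x_1+s)^2>0$, and its linear coefficient in $s$ is $1+x_1=X_3w$.

## 7. Compactness, and functions with almost constant normal

We now pass from the exact hypotheses (9) to approximate ones, by compactness. Two standard tools are needed; both follow from Lemma 1(a). Recall that $w\in L^1_{loc}(B_{32})$ is integrable on $B_8$, since closed balls are compact.

**Lemma 3.** If $w\in L^1_{loc}(B_{32})$ and $|Dw|(B_{32})<\infty$, then $\int_{B_8}|w-w_{B_8}|\le c_P|Dw|(B_{32})$, where $w_{B_8}$ is the mean of $w$ over $B_8$ and $c_P=16\cdot2^Q$.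

*Proof.* The left side is at most $|B_8|^{-1}\int_{B_8}\int_{B_8}|w(y)-w(x)|\,dy\,dx$. Substitute $y=xp$; then $|p|<16$, so the double integral is at most $\int_{B_{16}}\|R_pw-w\|_{L^1(B_8)}\,dp$. Since $8+|p|<32$, Lemma 1(a) bounds the integrand by $16\,|Dw|(B_{32})$, and $|B_{16}|/|B_8|=2^Q$. $\square$

**Lemma 4.** If $w_k\in L^1_{loc}(B_{32})$, $\sup_k|Dw_k|(B_{32})<\infty$ and $\sup_k\|w_k\|_{L^1(B_8)}<\infty$, then $(w_k)$ is precompact in $L^1(B_7)$.

*Proof.* Let $0<\delta<\frac12$ and $0\le\rho\in C_c(B_\delta)$ with $\int\rho=1$. By Lemma 1(a),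
$$\|w_k*\rho-w_k\|_{L^1(B_7)}\le\int\rho(z)\,\|R_{z^{-1}}w_k-w_k\|_{L^1(B_7)}\,dz\le C\delta,$$
with $C$ independent of $k$. For fixed $\rho$, the functions $(w_k*\rho)(x)=\int_{B_8}w_k(y)\rho(y^{-1}x)\,dy$ are equibounded and equicontinuous on $\overline{B_7}$, because $\rho$ is bounded and uniformly continuous and $\|w_k\|_{L^1(B_8)}$ is bounded. By Arzelà–Ascoli they form a precompact set in $L^1(B_7)$. So $(w_k)$ lies within $C\delta$ of a precompact set, for every $\delta$; that is, it is totally bounded. $\square$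

**Lemma 5.** Let $1\le i<\kappa$, $Z\in V_{i+1}$, $\tau_0\in(0,1]$ with $\|\tau_0^{i+1}Z\|\le1$, and $C_2=(C_1+1)c_P$ with $C_1=C_1(Z)$ from Lemma 2. For every $\tau\in(0,\tau_0]$ there is $C_\tau$ such that, for all $w\in L^1_{loc}(B_{32})$ with $|Dw|(B_{32})<\infty$ and all $e\in S^{m-1}$,
$$\tau^{-1}\|R_{\delta_\tau\exp Z}w-w\|_{L^1(B_2)}\le C_2\,\tau^i\,|Dw|(B_{32})+C_\tau\,E_e(w),\tag{11}$$
$$E_e(w)=\big|Dw-e|Dw|\big|(B_{32})+\sum_{l=2}^i\int_{\zeta\in V_l,\,\|\zeta\|\le1}\|R_{\exp\zeta}w-w\|_{L^1(B_6)}\,d\zeta .$$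

The point is that $C_2$ does not depend on $\tau$, while $C_\tau$ may be as large as it likes: it multiplies the defect $E_e(w)$ in (9), which will be negligible.

*Proof.* **Step 1: a normalized sequence of counterexamples.** We argue by contradiction, with $\tau$ fixed, and set up a sequence to which compactness applies. Since $\delta_\tau\exp Z=\exp(\tau^{i+1}Z)$, we have $\tau|\exp Z|=|\delta_\tau\exp Z|\le1$, so by Lemma 1(a) the left side of (11) is at most $|\exp Z|\,|Dw|(B_{32})$. Suppose no $C_\tau$ works. Then for every $k\in\mathbb N$ there are $w_k,e_k$ for which (11) fails with $C_\tau=k$. The left side is then positive, so $|Dw_k|(B_{32})>0$. Both sides of (11) are positively 1-homogeneous in $w$ and unchanged when a constant is added, so we may normalize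
$$|Dw_k|(B_{32})=1,\qquad\int_{B_8}w_k=0 .$$
Then $k\,E_{e_k}(w_k)\le|\exp Z|$, so $E_{e_k}(w_k)\to0$. By Lemma 3, $\int_{B_8}|w_k|\le c_P$. By Lemma 4, along a subsequence, $e_k\to e$ and $w_k\to w$ in $L^1(B_7)$.

**Step 2: the limit satisfies (9).** This is what makes Lemma 2 applicable. There are three conditions.

For $a\perp e$,
$$a\cdot Dw_k=a\cdot(Dw_k-e_k|Dw_k|)+(a\cdot e_k)|Dw_k|\to0$$
in total variation, since $a\cdot e_k\to a\cdot e=0$. Hence $X_aw=0$.

Next, $e\cdot Dw_k=e\cdot(Dw_k-e_k|Dw_k|)+(e\cdot e_k)|Dw_k|$. The first term tends to $0$ in total variation, and the second is eventually nonnegative since $e\cdot e_k\to1$. Hence $X_ew\ge0$.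

Finally let $2\le l\le i$. For $\|\zeta\|\le1$ we have $B_6\exp\zeta\subset B_7$, so $R_{\exp\zeta}w_k\to R_{\exp\zeta}w$ in $L^1(B_6)$. By Fatou's lemma and $E_{e_k}(w_k)\to0$, $R_{\exp\zeta}w=w$ a.e. on $B_6$ for a.e. $\zeta\in V_l$ with $\|\zeta\|\le1$. Extending $w$ by $0$ outside $B_7$ and using the continuity of right translations in $L^1$, this holds for all such $\zeta$. Hence $\int w(x)\,[\varphi(x\exp(-s\zeta))-\varphi(x)]\,dx=0$ for $\varphi\in C_c^\infty(B_6)$ and small $s$. Differentiating at $s=0$ gives $\zeta w=0$ on $B_6$ for $\|\zeta\|\le1$, and by linearity for all $\zeta\in V_l$.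

**Step 3: the contradiction at scale $\tau$.** Here the power $\tau^i$ appears. Apply Lemma 1(b) to $\tau^{i+1}Z$ with $R=2$, $\ell=1$, $R'=4$, and then Lemma 2:
$$\tau^{-1}\|R_{\exp(\tau^{i+1}Z)}w-w\|_{L^1(B_2)}\le\tau^{-1}\tau^{i+1}|Zw|(B_4)\le C_1\tau^i\int_{B_5}|w|\le C_1c_P\,\tau^i .$$
The left side is the limit of the same quantities for $w_k$, because $B_2\exp(\tau^{i+1}Z)\subset B_7$; and each of those exceeds $C_2\tau^i\,|Dw_k|(B_{32})=C_2\tau^i$. So $C_2\le C_1c_P$, contradicting $C_2=(C_1+1)c_P$. $\square$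

## 8. Covering, induction on the layers, and the proof of Theorem A

Let $u\in BV_H(\mathbb G)$.

**Step 1: reduction to single layers.** We first reduce to $p=\exp\zeta$ with $\zeta$ in one layer. If $p=\exp(\eta_2+\dots+\eta_\kappa)$ with $\eta_l\in V_l$, then by BCH $\exp(-\eta_2)\,p\in\exp(V_3\oplus\dots\oplus V_\kappa)$. Iterating, every $p\in\mathbb G_2$ is a product $\exp\zeta_2\cdots\exp\zeta_\kappa$ with $\zeta_l\in V_l$. Since $R_{pq}=R_pR_q$ and $R_p$ is an isometry, $\|R_{pq}u-u\|_1\le\|R_pu-u\|_1+\|R_qu-u\|_1$; and $\delta_r$ is an automorphism. So it suffices to prove, by induction on $i=1,\dots,\kappa$, the statement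

$(C_i)$: for $2\le l\le i$ and $\zeta\in V_l$, $\ r^{-1}\|R_{\delta_r\exp\zeta}u-u\|_1\to0$ as $r\to0^+$.

$(C_1)$ is void. Assume $(C_i)$ with $i<\kappa$, and let $Z\in V_{i+1}$, $\tau\in(0,\tau_0]$, $r>0$ and $\varrho=r/\tau$.

**Step 2: the local inequality at scale $\varrho$.** We transport (11) to the ball around a point $x_0$. Let $w(x)=u(x_0\,\delta_\varrho x)$. Then $Dw(A)=\varrho^{1-Q}Du(x_0\,\delta_\varrho A)$, and a difference norm of $w$ is $\varrho^{-Q}$ times the one of $u$, with $\delta_\tau\exp Z$ replaced by $\delta_{\varrho\tau}\exp Z=\delta_r\exp Z$. Multiplying (11) by $\varrho^{Q-1}$ we obtain, for every unit vector $e$,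
$$\begin{aligned}r^{-1}\|R_{\delta_r\exp Z}u-u\|_{L^1(B(x_0,2\varrho))}\le{}&C_2\tau^i|Du|(B(x_0,32\varrho))+C_\tau\int_{B(x_0,32\varrho)}|\nu-e|\,d|Du|\\&+C_\tau\,\varrho^{-1}\sum_{l=2}^i\int_{\zeta\in V_l,\,\|\zeta\|\le1}\|R_{\delta_\varrho\exp\zeta}u-u\|_{L^1(B(x_0,6\varrho))}\,d\zeta .\end{aligned}\tag{12}$$

**Step 3: summation over a cover.** We make (12) global. Let $\{x_\alpha\}$ be a maximal $\varrho$-separated set. The balls $B(x_\alpha,2\varrho)$ cover $\mathbb G$. If $x\in B(x_\alpha,32\varrho)$, then $B(x_\alpha,\varrho/2)\subset B(x,\frac{65}2\varrho)$, and these small balls are disjoint. Comparing volumes, each $x$ lies in at most $M=65^Q$ of the balls $B(x_\alpha,32\varrho)$. Summing (12) with unit vectors $e_\alpha$ of our choice,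
$$\begin{aligned}r^{-1}\|R_{\delta_r\exp Z}u-u\|_1\le{}&MC_2\tau^i|Du|(\mathbb G)+C_\tau\sum_\alpha\int_{B(x_\alpha,32\varrho)}|\nu-e_\alpha|\,d|Du|\\&+C_\tau M\sum_{l=2}^i\int_{\zeta\in V_l,\,\|\zeta\|\le1}\varrho^{-1}\|R_{\delta_\varrho\exp\zeta}u-u\|_1\,d\zeta .\end{aligned}\tag{13}$$

**Step 4: let $r\to0$ with $\tau$ fixed.** We show that the last two terms of (13) disappear. As $\tau$ is fixed, $\varrho\to0$.

In the last term the integrand tends to $0$ for each $\zeta$ by $(C_i)$, and it is at most $|\exp\zeta|\,|Du|(\mathbb G)\le|Du|(\mathbb G)$ by (1). By dominated convergence the term tends to $0$.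

For the middle term, given $\eta>0$ choose $g\in C_c(\mathbb G;\mathbb R^m)$ with $\int|\nu-g|\,d|Du|\le\eta$. Put $e_\alpha=g(x_\alpha)/|g(x_\alpha)|$, or any unit vector if $g(x_\alpha)=0$. In both cases
$$|\nu(y)-e_\alpha|\le2\,|\nu(y)-g(x_\alpha)| .$$
Indeed, if $v=g(x_\alpha)\ne0$, then $|v-v/|v||=\big||v|-1\big|\le|\nu(y)-v|$ since $|\nu(y)|=1$; if $v=0$, then $|\nu(y)-e_\alpha|\le2=2|\nu(y)|$. With $\omega_g$ the modulus of continuity of $g$ with respect to $d$, on $B(x_\alpha,32\varrho)$ we get $|\nu-e_\alpha|\le2|\nu-g|+2\omega_g(32\varrho)$, so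
$$\sum_\alpha\int_{B(x_\alpha,32\varrho)}|\nu-e_\alpha|\,d|Du|\le2M\eta+2M\,\omega_g(32\varrho)\,|Du|(\mathbb G).$$
Hence $\limsup_{r\to0}r^{-1}\|R_{\delta_r\exp Z}u-u\|_1\le MC_2\tau^i|Du|(\mathbb G)+2C_\tau M\eta$. The left side does not involve $\eta$, so we may let $\eta\to0$:
$$\limsup_{r\to0}r^{-1}\|R_{\delta_r\exp Z}u-u\|_1\le MC_2\,\tau^i\,|Du|(\mathbb G).\tag{14}$$

**Step 5: let $\tau\to0$.** This closes the induction. The left side of (14) does not depend on $\tau$, neither do $M$ and $C_2$, and $i\ge1$. Letting $\tau\to0$ gives the claim for $Z$, that is, $(C_{i+1})$. This proves Theorem A, and with Section 4 also Theorem B and the Main Theorem. $\square$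

Nowhere did the proof need uniqueness of blow-ups or rectifiability of reduced boundaries.

## 9. Right translations, general mollifiers, and a nonlocal functional

**Theorem C.**

1. Let $p=\exp(X_a+\zeta)$ with $\zeta\in V_2\oplus\dots\oplus V_\kappa$, and $u\in BV_H$. Then $\lim_{r\to0}r^{-1}\|R_{\delta_rp}u-u\|_1=|X_au|(\mathbb G)=\int|\langle a,\nu\rangle|\,d|Du|$. Conversely, if $u\in L^1$ and $\liminf_{r\to0}r^{-1}\|R_{\delta_rp}u-u\|_1<\infty$ for $m$ points $p$ whose horizontal parts $a$ span $\mathbb R^m$, then $u\in BV_H$.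
2. For every $\rho\ge0$ as in Theorem B with $\int\rho=1$ and every $u\in L^1$: $\|\nabla_H(u*\rho_r)\|_1\to|D_Hu|(\mathbb G)$.
3. For $u\in BV_H$: $|\nabla_HT_tu|\,dx\to|D_Hu|$ narrowly, and $\int\Phi(\nabla_HT_tu)\,dx\to\int\Phi(\nu)\,d|Du|$ for all continuous positively 1-homogeneous $\Phi:\mathbb R^m\to\mathbb R$.
4. Let $g\ge0$ with $0<\int(1+|w|)g(w)\,dw<\infty$, and put $\sigma_g(e)=\int|\langle w',e\rangle|g(w)\,dw$. If $u\in BV_H$, then $\lim_{r\to0}\frac1r\iint|u(x\,\delta_rw)-u(x)|\,g(w)\,dw\,dx=\int\sigma_g(\nu)\,d|Du|$. If $u\in L^1$ and the $\liminf$ is finite, then $u\in BV_H$. In particular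
$$\lim_{t\to0}\frac1{\sqrt t}\iint|u(x)-u(y)|\,h_t(x^{-1}y)\,dx\,dy=\frac2{\sqrt\pi}\,|D_Hu|(\mathbb G)\qquad(u\in BV_H).$$

*Proof of 1.* **Step 1: upper bound.** We reduce to the horizontal translation. By BCH $p=\exp(X_a)\,q$ with $q\in\mathbb G_2$, so by Theorem A
$$\Big|\,\|R_{\delta_rp}u-u\|_1-\|R_{\exp(rX_a)}u-u\|_1\Big|\le\|R_{\delta_rq}u-u\|_1=o(r).$$
By (1) with $rX_a$ in place of $Z$, $\|R_{\exp(rX_a)}u-u\|_1\le r\,|X_au|(\mathbb G)$.

**Step 2: lower bound and converse.** Here we only need $u\in L^1$ and test against $\varphi\in C_c^\infty$: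
$$\int r^{-1}(R_{\delta_rp}u-u)\,\varphi\,dx=\int u(x)\,r^{-1}\big[\varphi(x\,\delta_rp^{-1})-\varphi(x)\big]dx\ \longrightarrow\ -\int u\,X_a\varphi .$$
Indeed $(x,r)\mapsto\varphi(x\,\delta_rp^{-1})$ is smooth, and its $r$-derivative at $r=0$ is $-X_a\varphi(x)$, because $p^{-1}$ has horizontal part $-a$ and the other coordinates of $\delta_rp^{-1}$ are $O(r^2)$. The supports stay in a fixed compact set, so the difference quotients converge uniformly. Hence, if $\liminf_{r\to0}r^{-1}\|R_{\delta_rp}u-u\|_1<\infty$, then $X_au$ is a finite measure and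
$$|X_au|(\mathbb G)\le\liminf_{r\to0}r^{-1}\|R_{\delta_rp}u-u\|_1 .$$
If this applies to vectors $a$ that span $\mathbb R^m$, all $X_ju$ are finite measures and $u\in BV_H$. For $u\in BV_H$ the limit formula follows with Step 1, and $X_au=\langle a,\nu\rangle|Du|$. $\square$

*Proof of 2.* This is (6) and (7), which were proved for such $\rho$; if $u\notin BV_H$, (6) alone suffices. $\square$

*Proof of 3.* The measures $\mu_t=\nabla_HT_tu\,dx$ satisfy $\int\langle\varphi,d\mu_t\rangle\to\int\langle\varphi,dDu\rangle$ for $\varphi\in C_c^1$, as in the proof of (6), and their masses are bounded; so $\mu_t\to D_Hu$ weakly*. By the Main Theorem the total masses converge to $|D_Hu|(\mathbb G)$. Reshetnyak's continuity theorem (Ambrosio–Fusco–Pallara, *Functions of Bounded Variation and Free Discontinuity Problems*, Thm 2.39) states: if $\mu_k\to\mu$ weakly* as finite $\mathbb R^m$-valued measures and $|\mu_k|(\mathbb G)\to|\mu|(\mathbb G)$, then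
$$\int f\Big(x,\frac{d\mu_k}{d|\mu_k|}\Big)d|\mu_k|\to\int f\Big(x,\frac{d\mu}{d|\mu|}\Big)d|\mu|$$
for every bounded continuous $f$ on $\mathbb G\times S^{m-1}$. Taking $f=f(x)$ gives narrow convergence. Taking $f=\Phi(v)$ gives the second claim, since $\Phi(\nabla_HT_tu)\,dx=\Phi\big(\frac{d\mu_t}{d|\mu_t|}\big)\,d|\mu_t|$ by homogeneity. $\square$

*Proof of 4.* **Step 1: the limit for $u\in BV_H$.** We integrate part 1 over $w$. The expression equals $\int g(w)\,r^{-1}\|R_{\delta_rw}u-u\|_1\,dw$, with integrand at most $g(w)|w||Du|(\mathbb G)$. By part 1 with $p=w$, $a=w'$, dominated convergence and Fubini, it tends to $\int g(w)\int|\langle w',\nu\rangle|\,d|Du|\,dw=\int\sigma_g(\nu)\,d|Du|$.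

**Step 2: the converse.** We find enough directions for the converse in part 1. Let $r_k\to0$ realize the finite $\liminf$. By Fatou's lemma $\liminf_kr_k^{-1}\|R_{\delta_{r_k}w}u-u\|_1<\infty$ for a.e. $w\in\{g>0\}$. This set of $w$ has positive measure, so the corresponding $w'$ are not contained in a proper subspace of $\mathbb R^m$, and they contain a basis. By part 1, $u\in BV_H$.

**Step 3: the constant for the heat kernel.** We compute $\sigma_{h_1}$. Put $y=x\,\delta_rw$ with $r=\sqrt t$; then $h_t(x^{-1}y)\,dy=h_1(w)\,dw$, so the displayed functional is the one of Step 1 with $g=h_1$. Let $g_t(w')=\int h_t(w',w'')\,dw''$. By the form of $X_j$ in Section 4, $\int X_jf\,dw''=\partial_{w_j}\int f\,dw''$ for Schwartz $f$. Using this twice, the heat equation integrates to $\partial_tg_t=\Delta_{\mathbb R^m}g_t$, so $\partial_t\hat g_t(\xi)=-|\xi|^2\hat g_t(\xi)$. Moreover $\hat g_t(\xi)=\hat g_1(\sqrt t\,\xi)\to\int g_1=1$ as $t\to0$. Hence $\hat g_t(\xi)=e^{-t|\xi|^2}$ and $g_1(w')=(4\pi)^{-m/2}e^{-|w'|^2/4}$.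 For every unit vector $e$,
$$\sigma_{h_1}(e)=\int_{\mathbb R}|s|\,\frac{e^{-s^2/4}}{\sqrt{4\pi}}\,ds=\frac{2}{\sqrt{4\pi}}\int_0^\infty s\,e^{-s^2/4}\,ds=\frac{4}{\sqrt{4\pi}}=\frac2{\sqrt\pi},$$
so $\int\sigma_{h_1}(\nu)\,d|Du|=\frac2{\sqrt\pi}|D_Hu|(\mathbb G)$. $\square$
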